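# Ranks of Frobenius syzygies: when $\chi_i^F(R)=(-1)^i$ forces regularity

## 1. The syzygies of $F^e_*R$ and the integers $r_j^e$

Let $(R,\mathfrak m,k)$ be a Noetherian local ring of prime characteristic $p$ and dimension $d$. For $e\in\mathbb N$ put $q=p^e$, and let $F^e_*R$ be $R$ regarded as an $R$-module through $x\mapsto x^q$. We write its elements as $F^e_*z$, so that $a\cdot F^e_*z=F^e_*(a^qz)$. We use the same notation $F^e_*X$ for any $R$-module $X$; the functor $F^e_*$ is exact and commutes with localization (inverting $s$ and inverting $s^q$ are the same). Throughout, $R$ is *$F$-finite*: each $F^e_*R$ is a finitely generated $R$-module. Then $F_*k$, a quotient of $F_*R$ killed by $\mathfrak m$, is finite over $k$, and we write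
$$[k:k^p]=p^\alpha,\qquad \gamma=\gamma(R)=d+\alpha .$$

The whole proof turns on the minimal free resolution of $F^e_*R$. Let $\beta_j=\beta_j^e(R)=\lambda_R(\operatorname{Tor}_j^R(k,F^e_*R))$ be its Betti numbers and $\Omega_j=\Omega_j^e$ its syzygies, so that $\Omega_0=F^e_*R$ and
$$0\to\Omega_{j+1}\to R^{\beta_j}\to\Omega_j\to 0\qquad(j\ge0). \tag{1}$$
Attach to them the integers
$$r_0=q^\gamma,\qquad r_{j+1}=\beta_j-r_j\qquad(\text{written } r_j^e \text{ when } e \text{ matters}). \tag{2}$$

We shall see that $r_j$ is the rank of $\Omega_j$, in a sense that works for every complete ring. Unwinding (2) gives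
$$r_{i+1}^e=\chi_i^e(R)-(-1)^iq^\gamma,\qquad\text{where}\quad \chi_i^e(R)=\sum_{j=0}^i(-1)^{i-j}\beta_j^e(R). \tag{3}$$

This is what the construction is for. The number $q^\gamma$, written $\operatorname{rank}(F^e_*R)$, is the rank of $F^e_*R$ when $R$ is a domain. The *$i$th Frobenius Euler characteristic* is
$$\chi_i^F(R)=\lim_{e\to\infty}\chi_i^e(R)/q^{\gamma},$$
a limit known to exist. By (3), $\chi_i^F(R)=(-1)^i$ says exactly that $r^e_{i+1}/q^\gamma\to0$: the $(i+1)$st syzygy of $F^e_*R$ has asymptotically negligible rank. We ask whether this forces $R$ to be regular.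

**Passing to the completion.** Since $F^e_*R$ is finitely generated, $\widehat R\otimes_RF^e_*R$ is its $\mathfrak m$-adic completion. Now $\mathfrak m^nF^e_*R=F^e_*\big((\mathfrak m^n)^{[q]}\big)$, where $I^{[q]}$ is the ideal generated by the $q$th powers of elements of $I$, and the filtration $(\mathfrak m^n)^{[q]}$ of $R$ is cofinal with the $\mathfrak m$-adic one. So $\widehat R\otimes_RF^e_*R=F^e_*\widehat R$. A minimal resolution stays minimal under $\widehat R\otimes_R-$, so $\beta_j^e,\chi_i^e,\gamma,r_j^e$ are the same for $R$ and $\widehat R$. Also $R$ is regular (or Cohen–Macaulay, CM for short) if and only if $\widehat R$ is.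

**Lemma 1.** Let $R$ be complete, $Q$ a prime of $R$. Then $[\kappa(Q):\kappa(Q)^p]=p^{\dim R/Q+\alpha}$. Consequently, for every $R_Q$-module $X$ of finite length,
$$\lambda_{R_Q}(F^e_*X)=\lambda_{R_Q}(X)\,q^{\dim R/Q+\alpha}. \tag{4}$$

*Proof.* By Cohen's structure theorem $R/Q$ is finite over some $A=k[[y_1,\dots,y_n]]$ with $n=\dim R/Q$. Let $L=\operatorname{Frac}A$, $K=\kappa(Q)$. Computing $[K:L^p]$ through $L$ and through $K^p$,
$$[K:L][L:L^p]=[K:K^p][K^p:L^p],\qquad [K^p:L^p]=[K:L],$$
the second because Frobenius is an isomorphism onto its image. So $[K:K^p]=[L:L^p]$. Finally $A$ is free over $A^p=k^p[[y_1^p,\dots,y_n^p]]$, with basis the products of a basis of $k$ over $k^p$ with the monomials $y^a$, $0\le a_l<p$; its rank is $p^{n+\alpha}$, and this is $[L:L^p]$. Iterating, $F^e_*\kappa(Q)$ has dimension $q^{\dim R/Q+\alpha}$ over $\kappa(Q)$. Filter $X$ by copies of $\kappa(Q)$ and use exactness of $F^e_*$ to get (4). $\square$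

**Lemma 2.** Let $R$ be complete and $\dim R/Q=d$. Then for all $j\ge0$
$$\lambda(\Omega_{j,Q})=r_j\,\lambda(R_Q). \tag{5}$$
In particular $r_j\ge0$, and hence $\chi_i^F(R)\ge(-1)^i$ for every $i$.

*Proof.* $Q$ is a minimal prime, so $R_Q$ has finite length. For $j=0$, (4) with $X=R_Q$ gives $\lambda((F^e_*R)_Q)=q^{d+\alpha}\lambda(R_Q)$. Localizing (1) gives $\lambda(\Omega_{j+1,Q})=\beta_j\lambda(R_Q)-\lambda(\Omega_{j,Q})$, which is the recursion (2). The last claim follows from (3), after completing if $R$ is not complete. $\square$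

## 2. The theorems

Call $R$ **unmixed** if $\dim\widehat R/Q=\dim\widehat R$ for every $Q\in\operatorname{Ass}\widehat R$; that is, the completion has neither embedded primes nor components of smaller dimension. The ring $k[[u,v]]/(uv)$ is unmixed: its associated primes $(u),(v)$ both have coheight $1$. The ring $k[[u,v]]/(uv,v^2)$ is not: $(u,v)$ annihilates $v\ne0$, so it is an associated prime of coheight $0$ in a ring of dimension $1$.

Polstra and Smirnov (*Equimultiplicity Theory of Strongly $F$-regular rings*, arXiv:1906.01162, 2019) show that for $F$-finite strongly $F$-regular $R$ and each $i$ the following are equivalent: $R$ is regular; $\chi_i^e(R)=(-1)^iq^\gamma$ for every $e$; the same for some $e\ge1$; $\chi_i^F(R)=(-1)^i$. *Strongly $F$-regular* means that for each $c\in R$ outside all minimal primes there is an $e$ such that the map $R\to F^e_*R$, $1\mapsto F^e_*c$, splits. For example, a regular ring is strongly $F$-regular: $F^e_*R$ is free, and if $c\notin\mathfrak m^{[q]}$, which holds for $e\gg0$ when $c\neq 0$, then $F^e_*c\notin\mathfrak mF^e_*R$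 is part of a basis. We shall not use this notion. They conjecture that unmixedness suffices for $\chi_i^F(R)=(-1)^i$ to imply that $R$ is regular, as is known for the analogous statements about Hilbert–Kunz multiplicity and Frobenius Betti numbers. The conjecture is true.

**Theorem A.** Let $R$ be unmixed and $i\ge0$. The following are equivalent: (1) $R$ is regular; (2) $\chi_i^e(R)=(-1)^iq^\gamma$ for all $e$; (3) the same for some $e\ge1$; (4) $\chi_i^F(R)=(-1)^i$. If $R$ is unmixed and not regular, then $\chi_i^F(R)>(-1)^i$.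

For CM rings there is an explicit bound. The *Hilbert–Kunz multiplicity* is $e_{HK}(R)=\lim_e\lambda(R/\mathfrak m^{[q]})/q^d$. Since $F^e_*R/\mathfrak mF^e_*R=F^e_*(R/\mathfrak m^{[q]})$,
$$\beta_0^e=p^{e\alpha}\lambda(R/\mathfrak m^{[q]}),\qquad\text{so}\quad e_{HK}(R)=\chi_0^F(R). \tag{6}$$
(The length of $F^e_*X$ for a finite length $R$-module $X$ is $p^{e\alpha}\lambda(X)$, by filtering $X$ with quotients $k$.) The *type* of a CM ring is $\tau=\dim_k\operatorname{Soc}(R/(\underline x))$ for one, equivalently any, system of parameters (s.o.p.) $\underline x$.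

**Theorem B.** Let $R$ be CM and not regular, of type $\tau$, let $\underline x$ be an s.o.p., $\ell=\lambda(R/(\underline x))$. Then $\ell>\tau$ and for all $i\ge0$
$$\chi_i^F(R)-(-1)^i\ \ge\ \Big(\frac{\tau}{\ell-\tau}\Big)^i\,(e_{HK}(R)-1)\ >0 .$$
If $\mathfrak m^2\subseteq(\underline x)$, equality holds: $\chi_i^F(R)=(-1)^i+(\ell-1)^i(e_{HK}(R)-1)$ for all $i$.

**Theorem C.** For $i=1$ no unmixedness is needed: if $R$ is any $F$-finite local ring with $\chi_1^F(R)=-1$, then $R$ is regular. For $i=0$ unmixedness cannot be dropped.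

Besides textbook commutative algebra we use one theorem on Frobenius, due to Kunz (*Characterizations of regular local rings of characteristic $p$*, 1969): if $R$ is regular then $F^e_*R$ is flat for all $e$, and if $F^e_*R$ is flat for a single $e\ge1$ then $R$ is regular. As $F^e_*R$ is finitely generated, flat means free here.

## 3. Four rings computed by hand

**Dimension zero.** Let $R$ be Artinian and not a field, so $\gamma=\alpha$. If $q$ is so large that $\mathfrak m^{[q]}=0$, then $\mathfrak m$ kills $F^e_*R$, so by (4) $F^e_*R\cong k^{\lambda(R)q^\alpha}$ and $\Omega_j$ is a sum of $\lambda(R)q^\alpha$ copies of the $j$th syzygy $\operatorname{Syz}_j(k)$. By (5), $r_{i+1}/q^\gamma=\lambda(\operatorname{Syz}_{i+1}(k))$, that is,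
$$\chi_i^F(R)-(-1)^i=\lambda(\operatorname{Syz}_{i+1}(k))\ge1,$$
because $k$ has infinite projective dimension. So the conjecture holds in dimension $0$. For $R=k[u]/(u^n)$, $n\ge2$, the right side alternates between $n-1$ ($i$ even) and $1$ ($i$ odd).

**The node.** Let $k$ be perfect and $R=k[[u,v]]/(uv)$; here $\gamma=1$. Sorting monomials by exponents modulo $q$,
$$F^e_*R=R\cdot F^e_*1\ \oplus\bigoplus_{0<a<q}R\cdot F^e_*u^a\ \oplus\bigoplus_{0<b<q}R\cdot F^e_*v^b\ \cong\ R\oplus (R/v)^{q-1}\oplus(R/u)^{q-1}.$$
The modules $R/u$ and $R/v$ have all Betti numbers equal to $1$, so $\beta_0=2q-1$ and $\beta_j=2q-2$ for $j\ge1$. Hence $r_1=q-1$, and (2) gives $r_j=q-1$ for all $j\ge1$. So $\chi_i^F(R)-(-1)^i=1$ for all $i$. This matches Theorem B: with the s.o.p. $u+v$ we have $\ell=2$, $e_{HK}=2$, and $\mathfrak m^2=(u^2,v^2)\subseteq(u+v)$ since $u^2=u(u+v)$ and $v^2=v(u+v)$.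

**Two planes meeting at a point.** Let $k$ be perfect and $R=k[[u_1,u_2,v_1,v_2]]/(u_1,u_2)\cap(v_1,v_2)$, the intersection being $(u_1v_1,u_1v_2,u_2v_1,u_2v_2)$. Put $S=R/(v_1,v_2)=k[[u_1,u_2]]$ and $T=R/(u_1,u_2)=k[[v_1,v_2]]$. The ring is unmixed of dimension $2$ with $\gamma=2$. The sequence $0\to R\to S\oplus T\to k\to0$ gives $H^0_{\mathfrak m}(R)=0$ and $H^1_{\mathfrak m}(R)\cong k$, so $R$ has depth $1$ and is not CM. As for the node,
$$F^e_*R\cong R\oplus S^{q^2-1}\oplus T^{q^2-1},\qquad \Omega_1\cong \mathfrak n_T^{\,q^2-1}\oplus\mathfrak n_S^{\,q^2-1},$$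
because $\ker(R\to S)=(v_1,v_2)R$ is the maximal ideal $\mathfrak n_T$ of $T$, and likewise for the other. So $\beta_0=2q^2-1$, $r_1=q^2-1$, $\beta_1=4(q^2-1)$ and $r_2=3(q^2-1)$, giving $\chi^F_0(R)=2$ and $\chi_1^F(R)=2$. We return to this ring in Section 7.

**A line with an embedded point.** Let $k$ be perfect and $R=k[[u,v]]/(uv,v^2)$, so $\gamma=1$. Then $R/\mathfrak m^{[q]}$ has basis $1,u,\dots,u^{q-1},v$ for $q\ge p$. So $\beta_0=q+1$ and $r_1=1$, although $\Omega_1\neq0$ for all $e\ge1$. Thus $\chi_0^F(R)=\lim(q+1)/q=1$ and $R$ is not regular. This proves the last sentence of Theorem C.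

## 4. Rank exactly zero, and why rank $o(q^\gamma)$ is harder

The first thing to try is to show that a syzygy of rank zero is zero. This settles conditions (1)–(3) of Theorem A, and it shows where unmixedness enters.

**Proposition 3.** Let $R$ be complete and unmixed, $i\ge0$. Then (1)⇒(2)⇒(3)⇒(1) and (2)⇒(4) in Theorem A.

*Proof.* (1)⇒(2): By Kunz, $F^e_*R$ is free, and localizing at the zero ideal shows by (4) that its rank is $q^\gamma$. So $\beta_0=q^\gamma$, $\beta_j=0$ for $j\ge1$, and $\chi_i^e=(-1)^iq^\gamma$. (2)⇒(3) and (2)⇒(4) are clear.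

(3)⇒(1): Now $r_{i+1}^e=0$. All associated primes of $R$ have coheight $d$, so by (5) $\Omega_{i+1}$ vanishes at each of them. But $\Omega_{i+1}\subseteq R^{\beta_i}$, so $\operatorname{Ass}\Omega_{i+1}\subseteq\operatorname{Ass}R$. A module vanishing at all its associated primes is zero, so $\Omega_{i+1}=0$ and $\operatorname{pd}_RF^e_*R<\infty$. A sequence $\underline x$ is regular on $F^e_*R$ if and only if $\underline x^q$ is regular on $R$, so $\operatorname{depth}F^e_*R=\operatorname{depth}R$. By Auslander–Buchsbaum, $\operatorname{pd}F^e_*R=0$. So $F^e_*R$ is free, and Kunz's theorem for this one $e$ gives regularity. $\square$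

For (4)⇒(1) this argument stops at its first line: we know only that $r^e_{i+1}/q^\gamma\to0$, and a nonzero module may well have small rank. We need a quantitative statement: if $R$ is unmixed and not regular, then $r_{i+1}^e\ge\varepsilon\,q^\gamma$ for all large $e$, with $\varepsilon>0$ independent of $e$. It is natural to climb the resolution, looking for

* a start: $r_1^e\ge\varepsilon_0q^\gamma$ for $e\gg0$;
* a step: $r_{j+1}^e\ge\varepsilon_1r_j^e$ for $j\ge1$.

Since $r_j+r_{j+1}=\beta_j$ and $r_{j+1}\ge0$, it is enough for the step to prove $r_{j+1}\ge\varepsilon_1\beta_j$: the rank of a syzygy should control the number of generators of the previous one.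

## 5. Textbook facts: multiplicity and local duality

**Multiplicity.** For a local ring $B$ of dimension $h$, an s.o.p. $\underline x=x_1,\dots,x_h$ and a finitely generated module $M$, put $e(\underline x;M)=\sum_j(-1)^j\lambda(H_j(\underline x;M))$, with Koszul homology. It is additive on short exact sequences. By Serre's theorem it equals the usual multiplicity; in particular it is nonnegative, it vanishes if $\dim M<h$, and it is positive if $\dim M=h$. Three consequences:

* (M1) $e(\underline x;M)=\sum_Q\lambda(M_Q)\,e(\underline x;B/Q)$ over the primes $Q$ with $\dim B/Q=h$. Indeed, take a filtration of $M$ with quotients $B/Q_l$; a prime $Q$ of coheight $h$ is minimal, so localizing at $Q$ shows that it occurs $\lambda(M_Q)$ times, and quotients of smaller dimension contribute $0$.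
* (M2) If $x_1$ is $M$-regular, then $H_j(\underline x;M)\cong H_j(x_2,\dots,x_h;M/x_1M)$, so $e(\underline x;M)=e(x_2,\dots,x_h;M/x_1M)$, the right side being computed over $B/x_1B$.
* (M3) If $\underline x$ is an $M$-regular sequence, then $e(\underline x;M)=\lambda(M/\underline xM)$.

Combining (M1) with (5), for complete $R$ and an s.o.p. $\underline x$ of $R$,
$$e(\underline x;\Omega_j)=\sum_Q r_j\lambda(R_Q)e(\underline x;R/Q)=r_j\,e(\underline x;R). \tag{7}$$

**Local cohomology.** For a local ring $(B,\mathfrak n)$ and finitely generated $U$, write $H^j(U)=H^j_{\mathfrak n}(U)$. These modules are Artinian and do not change on completing $B$ and $U$, or when $B$ is replaced by a ring of which it is a quotient; $\operatorname{depth}U$ is the least $j$ with $H^j(U)\ne0$. *Local duality:* if $G$ is a Gorenstein local ring of dimension $g$, then $H^j(U)$ is the Matlis dual of $\operatorname{Ext}_G^{g-j}(U,G)$. Matlis duality preserves annihilators, so one of these two modules has finite length if and only if the other does: a finitely generated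 or an Artinian module has finite length exactly when a power of the maximal ideal kills it.

## 6. Cohen–Macaulay rings: the socle is trapped in the syzygies

In this section the step is linear algebra modulo an s.o.p.: a matrix with entries in the maximal ideal kills the socle.

**Proposition 4.** Let $R$ be complete, CM and not regular, $\underline x$ an s.o.p., $\bar R=R/(\underline x)$, $\ell=\lambda(\bar R)$, $\tau=\dim_k\operatorname{Soc}\bar R$. Then $\ell>\tau$ and $(\ell-\tau)\,r_{j+1}\ge\tau\,r_j$ for all $j\ge1$ and all $e$, with equality if $\mathfrak m^2\subseteq(\underline x)$.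

*Proof.* **Step 1: $\ell>\tau$.** If $\bar R=k$, then $\mathfrak m$ is generated by $d$ elements and $R$ is regular. So $\bar{\mathfrak m}\ne0$, hence $1\notin\operatorname{Soc}\bar R$ and $\tau<\ell$.

**Step 2: ranks become lengths.** The module $F^e_*R$ is maximal CM, and by the depth lemma applied to (1) each $\Omega_j$ is maximal CM or $0$. So $\underline x$ is regular on nonzero $\Omega_j$, and with $\bar\Omega_j=\Omega_j/\underline x\Omega_j$, (M3) and (7) give $\lambda(\bar\Omega_j)=r_je(\underline x;R)=\ell r_j$. The Koszul complex resolves $\bar R$, so $\operatorname{Tor}_1^R(\bar R,\Omega_j)=H_1(\underline x;\Omega_j)=0$, and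
$$0\to\bar\Omega_{j+1}\to\bar R^{\beta_j}\to\bar\Omega_j\to0\quad\text{is exact for all } j\ge0. \tag{8}$$

**Step 3: trapping the socle.** Let $j\ge1$. The composite $\bar R^{\beta_j}\to\bar\Omega_j\hookrightarrow\bar R^{\beta_{j-1}}$ is the reduction of the minimal differential, a matrix with entries in $\bar{\mathfrak m}$, so it kills $\operatorname{Soc}(\bar R)^{\beta_j}$. The second map is injective by (8), so $\operatorname{Soc}(\bar R)^{\beta_j}$ lies in $\ker(\bar R^{\beta_j}\to\bar\Omega_j)=\bar\Omega_{j+1}$. Taking lengths, $\ell r_{j+1}\ge\tau\beta_j=\tau(r_j+r_{j+1})$, the claim. (For $j=0$ there is no embedding of $\bar\Omega_0$ to use, hence the restriction.)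

**Step 4: equality.** If $\bar{\mathfrak m}^2=0$, then $\operatorname{Soc}\bar R=\bar{\mathfrak m}$ and $\tau=\ell-1$. For $j\ge1$, $\bar\Omega_j\subseteq\bar{\mathfrak m}\bar R^{\beta_{j-1}}$ is killed by $\bar{\mathfrak m}$ and needs $\beta_j$ generators, so $\bar\Omega_j\cong k^{\beta_j}$, and by (8) $\bar\Omega_{j+1}=\bar{\mathfrak m}\bar R^{\beta_j}$. So $\ell r_{j+1}=(\ell-1)\beta_j=\tau\beta_j$, which is equality in Step 3. $\square$

The start of the climb concerns $r_1=\beta_0-q^\gamma$, so by (6) $r_1/q^\gamma\to e_{HK}(R)-1$.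

**Proposition 5.** If $R$ is complete and CM and $r_1^e/q^\gamma\to0$ (equivalently $e_{HK}(R)=1$), then $R$ is regular.

*Proof.* The purpose is to turn the limit into an exact equality for one exponent, where the argument of Section 4 applies. The hypothesis says that $\beta_0^e/q^\gamma\to1$ and $\lambda(R/\mathfrak m^{[q]})/q^d\to1$. Fix $q_0=p^{e_0}$ with $e_0\ge1$, put $J=\mathfrak m^{[q_0]}$, and let $I\subseteq J$ be generated by an s.o.p. $\underline x$ (for instance $q_0$th powers of an s.o.p.). Write $N=F^e_*R$. Tensoring $0\to J/I\to R/I\to R/J\to0$ with $N$, and filtering $J/I$ by copies of $k$,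
$$\lambda(N/IN)\le\lambda((J/I)\otimes N)+\lambda(N/JN)\le\lambda(J/I)\,\beta_0^e+\lambda(N/JN).$$
As $N$ is maximal CM, (M3) and (7) with $j=0$ give $\lambda(N/IN)=e(\underline x;N)=q^\gamma\lambda(R/I)$. Also $N/JN=F^e_*(R/\mathfrak m^{[q_0q]})$ has length $p^{e\alpha}\lambda(R/\mathfrak m^{[q_0q]})$. Divide by $q^\gamma=q^dp^{e\alpha}$ and let $e\to\infty$ with $q_0$ fixed:
$$\lambda(R/I)\le\lambda(J/I)+q_0^d,\qquad\text{i.e.}\quad\lambda(R/\mathfrak m^{[q_0]})\le q_0^d .$$
By (6) this says $r_1^{e_0}\le0$, so $r_1^{e_0}=0$ by Lemma 2. Since $R$ is CM and complete, it is unmixed, and Proposition 3, (3)⇒(1), with $i=0$ and $e=e_0$, shows that $R$ is regular. $\square$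

**Proof of Theorem B.** Passing to $\widehat R$ changes none of $\ell$, $\tau$, $e_{HK}$, $\chi_i^F$, nor whether $\mathfrak m^2\subseteq(\underline x)$, since $\widehat R/(\underline x)=R/(\underline x)$. So let $R$ be complete. We have $\lim r_1/q^\gamma=e_{HK}(R)-1$, which is $\ge0$ by Lemma 2 and nonzero by Proposition 5. Iterating Proposition 4, $r_{i+1}\ge(\tau/(\ell-\tau))^ir_1$, with equality if $\mathfrak m^2\subseteq(\underline x)$, in which case $\tau/(\ell-\tau)=\ell-1$. Note $\tau\ge1$. Divide by $q^\gamma$, let $e\to\infty$, and use (3). $\square$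

## 7. What breaks on two planes, and a replacement for the socle

If $R$ is not CM, Step 2 fails. In general $\lambda(M/\underline xM)\ge e(\underline x;M)$, with strict inequality possible, and this is the wrong direction: a lower bound for $\lambda(\bar\Omega_{j+1})$ says nothing about $r_{j+1}$. In (8), injectivity on the left is lost too.

On the two planes of Section 3 take $\underline x=(u_1+v_1,\,u_2+v_2)$. Then $\bar R\cong k[u_1,u_2]/(u_1,u_2)^2$ has length $3$, while $e(\underline x;R)=e(\underline x;S)+e(\underline x;T)=2$. Each summand $\mathfrak n_T$ of $\Omega_1$ has $\lambda(\mathfrak n_T/\underline x\mathfrak n_T)=\lambda(\mathfrak n_T/\mathfrak n_T^2)=2$ but $e(\underline x;\mathfrak n_T)=1$. So $\lambda(\bar\Omega_1)=4(q^2-1)$, whereas $e(\underline x;R)\,r_1=2(q^2-1)$.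

The same ring suggests what to measure instead. From $0\to\mathfrak n_T\to T\to k\to0$ we get $H^1(\mathfrak n_T)\cong k$, so $\lambda(H^1(\Omega_1))=2(q^2-1)=2r_1$: the length of a *lower local cohomology module* of the syzygy is a fixed multiple of its rank. It also knows about generators. Applying local cohomology to $0\to\Omega_1\to R^{\beta_0}\to F^e_*R\to0$ gives
$$0\to H^1(\Omega_1)\to H^1(R)^{\beta_0}\to F^e_*H^1(R),$$
where the middle has length $\beta_0=2q^2-1$ and the right has length only $1$.

So the plan for non-CM rings has three parts.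

* Replace $\bar R$ by $L=H^t$, the first nonvanishing local cohomology of the ring. The matrix argument of Step 3 works in $L$, since $\operatorname{Soc}L$ is killed by matrices with entries in the maximal ideal. It bounds $\lambda(H^t(\Omega_{j+1}))$ *below* by $\beta_j$.
* For lengths to make sense, $L$ must have finite length. This is arranged by localizing at a minimal prime of the non-CM locus. Unmixedness ensures that $1\le t<\dim$ there.
* Replace $\lambda(\bar\Omega_j)=\ell r_j$ by an *upper* bound $\lambda(H^t(\Omega_j))\le E\,r_j$ with $E$ independent of $e$. This is the next lemma.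

## 8. Bounding lower local cohomology by multiplicity

**Lemma 6.** Let $(B,\mathfrak n)$ be a complete local ring, $h=\dim B\ge2$, $U$ a finitely generated $B$-module, and $c\ge1$ with $\mathfrak n^cH^j(U)=0$ for all $j<h$. Let $\underline x=x_1,\dots,x_h$ be an s.o.p. of $B$ with all $x_l\in\mathfrak n^{2^{h-2}c}$. Then $\lambda(H^j(U))\le e(\underline x;U)$ for $1\le j\le h-1$.

The s.o.p. depends on $U$ only through the exponent $c$. In our application $c$ will not depend on $e$.

*Proof.* **Step 1: reductions.** For $j<h$ the module $H^j(U)$ is Artinian and killed by $\mathfrak n^c$, so it has finite length. Replacing $U$ by $U/H^0(U)$ makes $H^0$ vanish and changes neither $H^j(U)$ for $j\ge1$ nor $e(\underline x;U)$, because $\dim H^0(U)\le0<h$. So assume $H^0(U)=0$.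

**Step 2: $x_1$ is $U$-regular.** We show that $x_1$ lies in no associated prime of $U$. Write $B$ as a quotient of a complete regular local ring $G$, $\dim G=g$. Let $Q\in\operatorname{Ass}U$ and $s=\dim B/Q$; the preimage $Q'$ of $Q$ in $G$ has height $g-s$. Since $\operatorname{depth}U_Q=0$, local duality over $G_{Q'}$ gives $\operatorname{Ext}_G^{g-s}(U,G)_{Q'}\ne0$. As $H^0(U)=0$, $Q\ne\mathfrak n$, so $\operatorname{Ext}^{g-s}_G(U,G)$ does not have finite length, and neither does its Matlis dual $H^s(U)$. Hence $s\ge h$, so $s=h$. If $x_1\in Q$, then $\dim B/Q\le\dim B/x_1B=h-1$, a contradiction.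

We now induct on $h$.

**Step 3: $h=2$.** The aim is to embed $U$ in a CM module $V$ with $V/U\cong H^1(U)$. By Step 2, $U\subseteq U_{x_1}$. Put
$$V=\{w\in U_{x_1}:\ \mathfrak n^Mw\subseteq U\text{ for some }M\},\qquad V/U=H^0(U_{x_1}/U).$$
On $U_{x_1}$ the element $x_1\in\mathfrak n$ acts bijectively, hence also on $H^j_{\mathfrak n}(U_{x_1})$, where every element is killed by a power of $x_1$; so $H^j_{\mathfrak n}(U_{x_1})=0$ for all $j$. The sequence $0\to U\to U_{x_1}\to U_{x_1}/U\to0$ then gives $V/U\cong H^1(U)$. This has finite length, so $V$ is finitely generated.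

If $V=0$, then $U=0$ and there is nothing to prove. Otherwise $x_1$ is $V$-regular since $V\subseteq U_{x_1}$. Moreover $H^0(V/x_1V)=0$: if $v\in V$ and $\mathfrak n^Mv\subseteq x_1V$, then $\mathfrak n^M(v/x_1)\subseteq V$. Since $V/U$ has finite length, $\mathfrak n^{M+M'}(v/x_1)\subseteq U$ for some $M'$. So $v/x_1\in V$ and $v\in x_1V$. Thus $\operatorname{depth}V\ge2=\dim B$, so $V$ is CM of dimension $2$ and $\underline x$ is $V$-regular. By (M3) and additivity,
$$\lambda(V/\underline xV)=e(\underline x;V)=e(\underline x;U)+e(\underline x;H^1(U))=e(\underline x;U).$$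
Finally $x_1,x_2\in\mathfrak n^c$ kill $V/U\cong H^1(U)$, so $\underline xV\subseteq U$ and $\lambda(H^1(U))=\lambda(V/U)\le\lambda(V/\underline xV)=e(\underline x;U)$.

**Step 4: $h\ge3$.** We cut down by $x_1$. Let $U'=U/x_1U$, a module over the complete local ring $B/x_1B$ of dimension $h-1\ge2$. Since $x_1\in\mathfrak n^c$ kills $H^j(U)$ for $j<h$, the long exact sequence of $0\to U\xrightarrow{x_1}U\to U'\to0$ breaks up into
$$0\to H^j(U)\to H^j(U')\to H^{j+1}(U)\to0\qquad(j\le h-2).$$
So $\mathfrak n^{2c}H^j(U')=0$ for $j<h-1$. The images of $x_2,\dots,x_h$ form an s.o.p. of $B/x_1B$ and lie in the power $2^{h-2}c=2^{h-3}\cdot 2c$ of its maximal ideal. So induction applies to $U'$ with $2c$ in place of $c$; together with (M2),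
$$\lambda(H^j(U'))\le e(x_2,\dots,x_h;U')=e(\underline x;U)\qquad(1\le j\le h-2).$$
The exact sequences give $\lambda(H^j(U))\le e(\underline x;U)$ for $1\le j\le h-2$, and, since $h-2\ge1$, also $\lambda(H^{h-1}(U))\le\lambda(H^{h-2}(U'))\le e(\underline x;U)$. $\square$

## 9. Non-Cohen–Macaulay rings: the socle of $H^t$ at a minimal non-CM prime

**Proposition 7.** Let $R$ be complete, unmixed and not CM. For each $i\ge0$ there are a constant $E\ge1$ and an integer $h\ge2$, independent of $e$, with
$$r_{i+1}^e\ \ge\ E^{-(i+1)}(1-q^{-h})\,q^\gamma\qquad\text{for all } e.$$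
In particular $\chi_i^F(R)-(-1)^i\ge E^{-(i+1)}>0$.

*Proof.* **Step 1: choosing the prime.** We localize where non-CM-ness is isolated. Let $P$ be minimal among the primes with $R_P$ not CM, and put $R'=R_P$, $\mathfrak n=PR'$, $h=\dim R'$, $t=\operatorname{depth}R'<h$. A complete ring is catenary, and all minimal primes of $R$ have coheight $d$, so
$$\dim R_Q=d-\dim R/Q\ \text{ for all primes } Q,\qquad \dim R_P/QR_P=\dim R/Q-\dim R/P\ \text{ for } Q\subseteq P .$$
Adding, $\dim R_Q+\dim R_P/QR_P=h$ for $Q\subseteq P$; also $\dim R/P=d-h$. Zero-dimensional rings are CM, so $h\ge1$ and $P$ is not a minimal prime. By unmixedness all associated primes of $R$ are minimal, so $P\notin\operatorname{Ass}R$, that is, $t\ge1$. Hence $1\le t\le h-1$ and $h\ge2$.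

**Step 2: $H^j(R')$ has finite length for $j<h$.** Here $H^j=H^j_{\mathfrak n}$. Write $R=G/\mathfrak c$ with $G$ complete regular local, let primes denote preimages in $G$, and put $g'=\operatorname{ht}P'$. Let $Q\subsetneq P$. By minimality of $P$ the ring $R_Q$ is CM, so by local duality over $G_{Q'}$ the module $\operatorname{Ext}^u_{G_{Q'}}(R_Q,G_{Q'})$ is nonzero only for
$$u=\operatorname{ht}Q'-\dim R_Q=(g'-\dim R_P/QR_P)-(h-\dim R_P/QR_P)=g'-h .$$
Hence for $j<h$ the finitely generated module $\operatorname{Ext}^{g'-j}_{G_{P'}}(R',G_{P'})$ is supported only at the closed point and has finite length; by local duality over $G_{P'}$ so does $H^j(R')$. Fix $c\ge1$ with $\mathfrak n^cH^j(R')=0$ for all $j<h$, and let $L=H^t(R')$, a nonzero module of finite length. Neither $c$ nor $L$ depends on $e$.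

**Step 3: syzygies after localization.** We compare ranks over $R$ and $R'$. We have $(F^e_*R)_P=F^e_*R'$. Let $\Omega'_j,\beta'_j$ be the minimal syzygies and Betti numbers of $F^e_*R'$ over $R'$, and define $r'_0=q^\gamma$, $r'_{j+1}=\beta'_j-r'_j$. Localized at $P$, the minimal resolution over $R$ is the minimal one over $R'$ plus a contractible complex of free modules, so $(\Omega_j)_P\cong\Omega'_j\oplus R'^{f_j}$ for some $f_j\ge0$. Let $Q\subseteq P$ be a minimal prime; then $\dim R/Q=d$. As in Lemma 2,
$$\lambda(\Omega'_{j,Q})=r'_j\,\lambda(R_Q), \tag{9}$$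
so $r'_j\ge0$, and comparing with (5), $r_j=r'_j+f_j$. Thus
$$0\le r'_j\le r_j,\qquad r'_j+r'_{j+1}=\beta'_j,\qquad\beta'_0=q^\gamma+r'_1\ge q^\gamma. \tag{10}$$

**Step 4: annihilators uniform in $e$.** This step makes Lemma 6 applicable with one s.o.p. for all $e$. Computing with a Čech complex, $H^s(F^e_*R')=F^e_*H^s(R')$. It vanishes for $s<t$. For $s<h$ it is killed by $\mathfrak n^c$: if $a\in\mathfrak n^c$ then $a\cdot F^e_*z=F^e_*(a^qz)=0$. From the exact sequences
$$H^{s-1}(\Omega'_{j-1})\to H^s(\Omega'_j)\to H^s(R')^{\beta'_{j-1}}$$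
we get, by induction on $j\ge0$:

* (a) $H^s(\Omega'_j)=0$ for $s<t$;
* (b) $\mathfrak n^{(j+1)c}H^s(\Omega'_j)=0$ for $s<h$.

Moreover, (4) with $Q=P$ and $\dim R/P=d-h$ gives
$$\lambda(F^e_*L)=\lambda(L)\,q^{d-h+\alpha}=\lambda(L)\,q^{\gamma-h}. \tag{11}$$

**Step 5: lower bounds from the socle.** We show
$$\lambda(H^t(\Omega'_1))\ge\lambda(L)(\beta'_0-q^{\gamma-h}),\qquad \lambda(H^t(\Omega'_{j+1}))\ge\beta'_j\quad(j\ge1). \tag{12}$$
For the first, (a) gives the exact sequence $0\to H^t(\Omega'_1)\to L^{\beta'_0}\to F^e_*L$; use (11). Now let $j\ge1$. By (a) there are exact sequences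
$$0\to H^t(\Omega'_{j+1})\to L^{\beta'_j}\xrightarrow{\ a\ }H^t(\Omega'_j),\qquad 0\to H^t(\Omega'_j)\xrightarrow{\ b\ }L^{\beta'_{j-1}} .$$
The map $ba$ is given by the matrix of the minimal differential $R'^{\beta'_j}\to R'^{\beta'_{j-1}}$, whose entries lie in $\mathfrak n$, so $ba$ kills $\operatorname{Soc}(L)^{\beta'_j}$. As $b$ is injective, $\operatorname{Soc}(L)^{\beta'_j}\subseteq\ker a=H^t(\Omega'_{j+1})$. Since $L\ne0$ has finite length, $\operatorname{Soc}L\ne0$, and (12) follows.

**Step 6: upper bounds from Lemma 6.** Fix, independently of $e$, an s.o.p. $\underline x$ of $R'$ contained in $\mathfrak n^{2^{h-2}(i+2)c}$, and put $E=e(\underline x;R')\ge1$. Let $1\le j\le i+1$. Apply Lemma 6 to $B=\widehat{R'}$ and $U=\Omega'_j\otimes_{R'}B$ with $(i+2)c$ in place of $c$; since $(j+1)c\le(i+2)c$, (b) supplies the hypothesis. Lengths of local cohomology and of Koszul homology do not change under completion. Since $1\le t\le h-1$, (M1) and (9) give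
$$\lambda(H^t(\Omega'_j))\le e(\underline x;\Omega'_j)=\sum_Q\lambda(\Omega'_{j,Q})\,e(\underline x;R'/QR')=r'_j\sum_Q\lambda(R_Q)\,e(\underline x;R'/QR')=E\,r'_j , \tag{13}$$
where $Q$ runs over the primes contained in $P$ with $\dim R'/QR'=h$; these are minimal primes of $R$.

**Step 7: climbing.** For $1\le j\le i$, (10), (12) and (13) give $r'_j\le\beta'_j\le E\,r'_{j+1}$. For the start,
$$q^\gamma(1-q^{-h})\le\beta'_0-q^{\gamma-h}\le\lambda(L)(\beta'_0-q^{\gamma-h})\le E\,r'_1 .$$
Hence $q^\gamma(1-q^{-h})\le E^{i+1}r'_{i+1}\le E^{i+1}r_{i+1}$. Dividing by $E^{i+1}q^\gamma$, letting $e\to\infty$ and using (3) gives the last claim. $\square$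

As a check, on the two planes $P=\mathfrak m$, $h=2$, $t=1$, $L=k$, and the first inequality of (12) reads $\lambda(H^1(\Omega_1))\ge(2q^2-1)-1$. By Section 7 this is an equality.

## 10. Theorem A assembled

All four conditions, and unmixedness, concern $\widehat R$ as much as $R$, so let $R$ be complete. Proposition 3 gives (1)⇒(2)⇒(3)⇒(1) and (2)⇒(4). For (4)⇒(1), let $R$ be unmixed and not regular. If $R$ is not CM, then $\chi_i^F(R)>(-1)^i$ by Proposition 7. If $R$ is CM, then $\chi_i^F(R)>(-1)^i$ by Theorem B. So $\chi_i^F(R)=(-1)^i$ forces $R$ to be regular. This proves Theorem A, and with it the conjecture. $\blacksquare$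

## 11. The case $i=1$: unmixedness comes for free

The counterexample in Theorem C for $i=0$ was computed in Section 3. It remains to take an arbitrary $F$-finite local ring $R$ with $\chi_1^F(R)=-1$ and prove it regular. By Theorem A it suffices to prove that $R$ is CM, for then $\widehat R$ is CM, and so $R$ is unmixed.

**Step 1: a subadditive function.** We relate $\chi_1^e$, which is about $k$, to parameter ideals. Let $N=F^e_*R$, and for a finite length module $M$ put
$$\psi(M)=\lambda(\operatorname{Tor}_1^R(M,N))-\lambda(M\otimes_R N).$$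
For $0\to M'\to M\to M''\to0$ let $C=\ker(\operatorname{Tor}_1(M',N)\to\operatorname{Tor}_1(M,N))$. Taking the alternating sum of lengths in
$$0\to C\to\operatorname{Tor}_1(M',N)\to\operatorname{Tor}_1(M,N)\to\operatorname{Tor}_1(M'',N)\to M'\otimes N\to M\otimes N\to M''\otimes N\to0$$
gives $\psi(M)=\psi(M')+\psi(M'')-\lambda(C)\le\psi(M')+\psi(M'')$. Filtering $M$ by copies of $k$, and noting $\psi(k)=\beta_1^e-\beta_0^e=\chi_1^e(R)$, we get $\psi(M)\le\lambda(M)\,\chi_1^e(R)$.

**Step 2: a parameter ideal.** Let $I=(x_1,\dots,x_d)$ be generated by an s.o.p. Dropping the $\operatorname{Tor}_1$ term from $\psi(R/I)$,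
$$-\,p^{e\alpha}\lambda\big(R/(x_1^q,\dots,x_d^q)\big)=-\lambda(N/IN)\le\psi(R/I)\le\lambda(R/I)\,\chi_1^e(R).$$

**Step 3: the limit.** Divide by $q^\gamma=q^dp^{e\alpha}$ and let $e\to\infty$. By Lech's formula, $\lim_n\lambda(R/(x_1^n,\dots,x_d^n))/n^d=e(\underline x;R)$ (Matsumura, *Commutative Ring Theory*, Thm. 14.12), the left side tends to $-e(\underline x;R)$. The right side tends to $-\lambda(R/I)$, because $\chi_1^F(R)=-1$. So $\lambda(R/I)\le e(\underline x;R)$. But $\lambda(R/I)\ge e(\underline x;R)$ always, with equality only if $R$ is CM (ibid., Thm. 17.11). So $R$ is CM, and Theorem A with $i=1$ shows that $R$ is regular. $\blacksquare$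

The minus sign in $\psi$ is what makes this work: for $i=1$ the term $-\lambda(M\otimes N)$ is bounded below through Lech's formula. Whether unmixedness can be dropped for $i\ge2$ is not decided here.
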